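\title{Nonmodular lattices with linearly related join--meet ideals}

\begin{abstract}
The join--meet ideal $I_L$ of a finite lattice $L$ is generated by the quadrics $x_ax_b-x_{a\wedge b}x_{a\vee b}$. We show that $I_L$ can be linearly related when $L$ is nonmodular: over every field, this happens for the face lattice of a convex $n$-gon for each $n\ge5$. We classify the nonmodular lattices of length at most $3$ whose join--meet ideal is linearly related; the smallest has $11$ elements. We also show that the second syzygies of these ideals are never linear.
\end{abstract}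

\section{Introduction}

Let $L$ be a finite lattice, $K$ a field, and $K[L]=K[x_a: a\in L]$ the polynomial ring with one variable of degree $1$ for each element of $L$. For $a,b\in L$ put
\[
f_{a,b}=x_ax_b-x_{a\wedge b}\,x_{a\vee b}.
\]
The \emph{join--meet ideal} of $L$ is $I_L=(f_{a,b}: a,b\in L)$. Modulo $I_L$, the product of two incomparable elements can be traded for the product of their meet and their join. Since $f_{a,b}=0$ for comparable $a,b$, the ideal $I_L$ is generated by the $f_{a,b}$ with $a,b$ incomparable, and it is a nonzero ideal generated in degree $2$ unless $L$ is a chain. Such an ideal $I$ is \emph{linearly related} if its first syzygy module is generated in degree $3$, that is, if its graded Betti numbers satisfy $\beta_{1,j}(I)=0$ for all $j\ne3$. In words: every relation among the generating quadrics is a combination of relations whose coefficients are linear forms.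

The condition is restrictive because any two quadrics $g,g'$ satisfy the relation $g'\cdot g-g\cdot g'=0$, which has quadratic coefficients and must be accounted for by linear ones. For the product of a chain with two elements and a chain with three elements, $I_L$ is the ideal of $2$-minors of a generic $2\times3$ matrix, whose relations are generated by the two Laplace expansions with a repeated row; this ideal is linearly related. For the pentagon $0<a<c<1$, $0<b<1$, the ideal is generated by the two coprime quadrics $x_ax_b-x_0x_1$ and $x_cx_b-x_0x_1$, which admit no linear relation at all.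

Recall that $L$ is \emph{modular} if $a\le c$ implies $a\vee(b\wedge c)=(a\vee b)\wedge c$, and that a lattice is nonmodular exactly when it contains a pentagon as a sublattice. Three known facts frame the question. The ideal $I_L$ is prime if and only if $L$ is distributive. If $L$ is modular but not distributive, then $\operatorname{reg}(I_L)\ge4$ and $I_L$ is not linearly related. The join--meet ideal of a nonmodular lattice with at most six elements is not linearly related. These facts, and the pentagon that sits inside every nonmodular lattice, suggest the following statement, which comes from the work of Hibi and Seyed Fakhari \cite{HSF} as a problem to be proved or disproved: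
\begin{quote}
\emph{The join--meet ideal of a nonmodular lattice is not linearly related.}
\end{quote}
We show that the statement is false, and we determine exactly where it fails among lattices of length at most $3$.

The \emph{length} of $L$ is the largest $\ell$ for which there is a chain $a_0<\dots<a_\ell$. Let $0$ and $1$ be the least and greatest elements of $L$, put $L^\circ=L\setminus\{0,1\}$, and let $G(L)$ be the comparability graph of $L^\circ$. If $L$ has length at most $3$, then $L^\circ$ has no chain with three elements, so every edge of $G(L)$ joins a minimal element of $L^\circ$ to a maximal one, and the vertices of a cycle are alternately minimal and maximal. Let $\mathcal L$ be the class of finite lattices of length $3$ such that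
\begin{itemize}
\item every component of $G(L)$ is a cycle of length at least $8$, except that at most one component may be a path with one or two vertices;
\item at least one component is a cycle.
\end{itemize}
Every bounded poset of this shape is a lattice: $G(L)$ contains no $4$-cycle, so two incomparable elements of $L^\circ$ have at most one common upper bound and at most one common lower bound in $L^\circ$. Let $L_n$ be the face lattice of a convex $n$-gon, consisting of the empty face, $n$ vertices, $n$ edges and the polygon. Then $G(L_n)$ is a cycle of length $2n$, so $L_n\in\mathcal L$ for $n\ge4$. The field $K$ is arbitrary throughout.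

\begin{theorem}\label{thm:A}
If $L\in\mathcal L$ and $G(L)$ is not a single $8$-cycle, then $L$ is nonmodular and $I_L$ is linearly related. In particular, $I_{L_n}$ is linearly related for all $n\ge5$.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $L$ be a finite nonmodular lattice of length at most $3$. Then $I_L$ is linearly related if and only if $L\in\mathcal L$ and $G(L)$ is not a single $8$-cycle.
\end{theorem}

Thus $I_{L_4}$ is not linearly related. The lattice $L_5$ has $12$ elements, and the smallest lattice in Theorem~\ref{thm:B} has $11$: its graph is an $8$-cycle together with an isolated vertex (Figure~\ref{fig:eleven}). Linearity stops after the first step.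

\begin{theorem}\label{thm:C}
Let $L\in\mathcal L$. It is impossible that both $\beta_{1,j}(I_L)=0$ for all $j\ne3$ and $\beta_{2,j}(I_L)=0$ for all $j\ne4$. Thus the ideals in Theorem~\ref{thm:A} have linear first syzygies but not linear second syzygies.
\end{theorem}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\node (o) at (3,0) {$0$};
\node (i) at (3,4) {$1$};
\node (z0) at (0,1.2) {$z_0$};
\node (z2) at (1.5,1.2) {$z_2$};
\node (z4) at (3,1.2) {$z_4$};
\node (z6) at (4.5,1.2) {$z_6$};
\node (z7) at (0,2.8) {$z_7$};
\node (z1) at (1.5,2.8) {$z_1$};
\node (z3) at (3,2.8) {$z_3$};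
\node (z5) at (4.5,2.8) {$z_5$};
\node (q) at (6.2,2) {$q$};
\draw[thick] (z0)--(z1)--(z2)--(z3)--(z4)--(z5)--(z6)--(z7)--(z0);
\draw (o)--(z0) (o)--(z2) (o)--(z4) (o)--(z6) (o)--(q);
\draw (i)--(z7) (i)--(z1) (i)--(z3) (i)--(z5) (i)--(q);
\end{tikzpicture}
\caption{The smallest nonmodular lattice of length at most $3$ with a linearly related join--meet ideal. The thick edges form the $8$-cycle $z_0,\dots,z_7$ of vertices and edges of a square, and $q$ is comparable only to $0$ and $1$. Without $q$ the ideal is not linearly related.}
\label{fig:eleven}
\end{figure}

\section{Syzygies and a first obstruction}\label{sec:obstruction}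

Let $S$ be a polynomial ring over $K$ and $U\subseteq S_2$ a space of quadrics. We write $[g]$ for the element $1\otimes g$ of the free module $S\otimes_KU$, so that $[g]$ is $K$-linear in $g$ and has degree $2$, and we let
\[
\varepsilon\colon S\otimes U\to S,\qquad \varepsilon\Big(\sum h_i[g_i]\Big)=\sum h_ig_i
\]
be the evaluation map; $\varepsilon(e)$ is the \emph{value} of $e$. A \emph{syzygy} of $U$ is an element of value $0$, and a \emph{linear syzygy} is a syzygy of degree $3$. For $g,g'\in U$ the element $g'[g]-g[g']$ is their \emph{Koszul syzygy}. If $I$ is generated by $U=I_2$, then $S\otimes I_2\to I$ is the first step of the minimal free resolution of $I$, so $I$ is linearly related if and only if the linear syzygies generate $\ker\varepsilon$. For $I=I_L$ the $f_{a,b}$ with $a,b$ incomparable form a basis of $I_2$, because $x_ax_b$ occurs in $f_{a,b}$ and in no other of them.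

A substitution of linear forms for the variables need not carry all syzygies onto all syzygies, but it does reach the Koszul ones. This gives a simple test.

\begin{lemma}\label{lem:koszul}
Let $I\subset S$ be generated by quadrics and linearly related. Let $\psi\colon S\to T$ be a graded homomorphism of polynomial rings over $K$. Then the Koszul syzygy of any two elements of $\psi(I_2)$ lies in the submodule of $T\otimes\psi(I_2)$ generated by the linear syzygies of $\psi(I_2)$. In particular, $\psi(I_2)$ is not spanned by two coprime quadrics.
\end{lemma}

\begin{proof}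
The map $\Psi\colon S\otimes I_2\to T\otimes\psi(I_2)$, $h[g]\mapsto\psi(h)[\psi(g)]$, satisfies $\Psi(he)=\psi(h)\Psi(e)$ and $\varepsilon\Psi=\psi\varepsilon$, so it sends linear syzygies to linear syzygies. Given $A=\psi(g)$ and $B=\psi(g')$, write $g'[g]-g[g']$ as a combination of linear syzygies and apply $\Psi$. If $A,B$ are coprime and span $\psi(I_2)$, then $\ell A+\ell'B=0$ with linear $\ell,\ell'$ forces $A$ to divide $\ell'$, so $\ell=\ell'=0$; there is no nonzero linear syzygy, while $B[A]-A[B]\neq0$.
\end{proof}

For $X\subseteq L$ let $\psi_X$ be the substitution that fixes $x_a$ for $a\in X$ and sends the other variables to $0$. The term $x_ax_b$ of $f_{a,b}$ survives if and only if $a,b\in X$, and the term $x_{a\wedge b}x_{a\vee b}$ survives if and only if $a\wedge b,\,a\vee b\in X$.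

\begin{example}\label{ex:diamond}
Let $L=\{0,c_1,\dots,c_k,1\}$ with $k\ge3$ and the $c_i$ pairwise incomparable. For $X=\{0,c_1,c_2,1\}$ the space $\psi_X((I_L)_2)$ is spanned by $x_{c_1}x_{c_2}-x_0x_1$ and $x_0x_1$, the latter coming from $f_{c_1,c_3}$. So $I_L$ is not linearly related.
\end{example}

The example also shows why a pentagon $X\subseteq L$ need not be an obstruction. The space $\psi_X((I_L)_2)$ is in general larger than $(I_X)_2$, since elements outside $X$ may have their meet and join in $X$, and the additional quadrics bring linear syzygies with them.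

\section{The lattices in $\mathcal L$ and the source of linear syzygies}\label{sec:class}

Throughout Sections~\ref{sec:class}--\ref{sec:vanishing}, $L\in\mathcal L$, $S=K[L]$ and $I=I_L$. The variable of $a\in L^\circ$ is denoted by $a$ itself, the other two variables are $x_0,x_1$, and
\[
w=x_0x_1 .
\]
A cycle of $G(L)$ of length $2m\ge8$ is written $z_k$, $k\in\mathbb Z/2m$, with consecutive elements comparable; starting point and direction are arbitrary. Put $y_k=x_0$ if $z_k$ is maximal in $L^\circ$ and $y_k=x_1$ if $z_k$ is minimal. Then $y_k$ depends only on the parity of $k$, and $y_ky_{k+1}=w$. The path component, if there is one, is called $Q$. Elements $a,b\in L^\circ$ are \emph{complementary}, or \emph{complements} of each other, if $a\wedge b=0$ and $a\vee b=1$.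

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(a)] Elements of different components of $G(L)$ are complementary, elements of $Q$ are not, and $z_k,z_{k+s}$ with $0\le s<2m$ are complementary if and only if $3\le s\le 2m-3$. In particular this holds for $s=3,4,5$.
\item[(b)] A basis of $I_2$ is formed by
\[
f_k=z_{k-1}z_{k+1}-z_ky_k\quad(z_k\text{ in a cycle}),\qquad g_{ab}=ab-w\quad(a,b\text{ complementary}).
\]
\item[(c)] If $u\in L^\circ\setminus\{z_{k-1},z_k,z_{k+1}\}$, then $u$ is complementary to $z_{k-1}$ or to $z_{k+1}$.
\item[(d)] $L$ is nonmodular.
\end{enumerate}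
\end{lemma}

\begin{proof}
Two elements of $L^\circ$ fail to be complementary exactly when they are comparable, or their meet or join lies in $L^\circ$, that is, when their distance in $G(L)$ is at most $2$. This gives (a), and shows that the incomparable noncomplementary pairs are the pairs $z_{k-1},z_{k+1}$. If $z_k$ is maximal, they have join $z_k$ and meet $0$; if $z_k$ is minimal, they have meet $z_k$ and join $1$. This gives (b). For (c), only $u=z_{k+s}$ with $2\le s\le 2m-2$ needs an argument. If $s\le 2m-4$, then $3\le s+1\le 2m-3$ and $u$ is complementary to $z_{k-1}$. If $s\ge 2m-3$, then $4\le s-1\le 2m-3$ and $u$ is complementary to $z_{k+1}$. For (d), number a cycle so that $z_0<z_1$. Then $z_4$ is complementary to both, and $z_0\vee(z_4\wedge z_1)=z_0\ne z_1=(z_0\vee z_4)\wedge z_1$.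
\end{proof}

We abbreviate $\langle ab\rangle=[g_{ab}]\in S\otimes I_2$. The two generators of the ideal of a pentagon with $a<c$ and common complement $b$ have leading parts $ab$ and $cb$, and cancelling them leaves
\[
\varepsilon\big(c\langle ab\rangle-a\langle bc\rangle\big)=(a-c)\,w .
\]
In the pentagon alone this is not a syzygy. But the value does not depend on $b$, so two common complements of $a$ and $c$ produce a linear syzygy by subtraction. The following computation shows how such syzygies account for a syzygy of degree $4$.

\begin{example}\label{ex:eleven}
Let $L$ be the lattice of Figure~\ref{fig:eleven}. Consider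
\[
A=z_1\langle z_0z_4\rangle-z_0\langle z_1z_4\rangle,\qquad B=z_4\langle z_0q\rangle-z_0\langle z_4q\rangle,
\]
with values $(z_0-z_1)w$ and $(z_0-z_4)w$. Then $(z_0-z_4)A-(z_0-z_1)B$ is a syzygy of degree $4$. To reduce it, use that $q$ is complementary to all three of $z_0,z_1,z_4$, and put
\[
A'=z_1\langle z_0q\rangle-z_0\langle z_1q\rangle,\qquad C=z_4\langle z_1q\rangle-z_1\langle z_4q\rangle,
\]
with values $(z_0-z_1)w$ and $(z_1-z_4)w$. Both $A-A'$ and $A'+C-B$ have value $0$, so they are linear syzygies. In $z_4A'+z_0C-z_1B$ the six terms cancel in pairs, so this element is $0$ in the free module. Therefore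
\[
(z_0-z_4)A-(z_0-z_1)B=(z_0-z_4)(A-A')+z_0(A'+C-B).
\]
In $L_5$ the element $z_7$ of the $10$-cycle can play the role of $q$. In $L_4$ no element can: the common complements of $z_0,z_1$ in the $8$-cycle are $z_4$ and $z_5$, and neither is complementary to $z_4$.
\end{example}

The proof of Theorem~\ref{thm:A} shows that the example is typical. We first enlarge $I$ to $J=I+(w)$, which is close to a monomial ideal, and prove that $J$ is linearly related (Section~\ref{sec:J}). It follows that, modulo linear syzygies, the syzygies of $I$ are generated by those of the form in the example, one for each pair of differences of variables (Section~\ref{sec:kappa}). Three identities then eliminate them all, provided that there are enough common complements (Section~\ref{sec:vanishing}).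

\section{The ideal $J=I+(x_0x_1)$}\label{sec:J}

Adding $w$ to $I$ replaces each $g_{ab}$ by the monomial $ab$. Thus $J_2$ has the basis consisting of $w$, the monomials $ab$ with $a,b$ complementary, and the binomials $f_k$. We compute the syzygies of $J$ by passing to leading monomials, and recall the principle that allows this.

Fix a monomial order on $S$, and let $g_1,\dots,g_r\in S$ have leading monomials $m_1,\dots,m_r$ with leading coefficient $1$. In the free module with basis $e_1,\dots,e_r$, the \emph{mark} of a term $c\,m\,e_i$ ($c\in K\setminus\{0\}$, $m$ a monomial) is the monomial $mm_i$. The \emph{top} of a nonzero element $s$ is the sum of its terms with the largest mark. If $s=\sum h_ie_i$ satisfies $\sum h_ig_i=0$, then comparing coefficients of the largest mark shows that the top of $s$ is a syzygy of $m_1,\dots,m_r$.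

\begin{lemma}\label{lem:lift}
Let $\tau_1,\dots,\tau_n$ generate the syzygies of $m_1,\dots,m_r$, and assume that all terms of $\tau_a$ have the same mark $\mu_a$. For each $a$ let $T_a$ be a syzygy of $g_1,\dots,g_r$ with top $\tau_a$. Then $T_1,\dots,T_n$ generate the syzygies of $g_1,\dots,g_r$.
\end{lemma}

\begin{proof}
Let $s\neq0$ be a syzygy of the $g_i$ with largest mark $\mu$. Write its top as $\sum p_a\tau_a$ and keep only the terms of mark $\mu$. This expresses the top as $\sum c_an_a\tau_a$ with $c_a\in K$ and monomials $n_a$ such that $n_a\mu_a=\mu$. Then $s-\sum c_an_aT_a$ is zero or has a smaller largest mark. A monomial order is a well-order, so the process ends.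
\end{proof}

We call $T_a$ a \emph{lift} of $\tau_a$.

\begin{proposition}\label{prop:J}
For every $L\in\mathcal L$ the ideal $J$ is linearly related.
\end{proposition}

\begin{proof}
Give $x_0,x_1$ weight $2$ and all other variables weight $1$, and take a monomial order that compares weights first. We apply Lemma~\ref{lem:lift} to the generators $w$, $ab$, $-f_k$, whose leading monomials are $w$, $ab$, $z_ky_k$. These are distinct squarefree quadratic monomials; write $e_m$ for the basis element belonging to $m$.

\emph{Step 1: syzygies of the leading monomials.} The syzygies of monomials are generated by those of pairs, $\frac{\operatorname{lcm}(m,m')}{m}e_m-\frac{\operatorname{lcm}(m,m')}{m'}e_{m'}$. These are linear when $m,m'$ share a variable. Let $m=ab$ and $m'=cd$ be coprime, where $a,b,c,d$ now denote any variables. If $ac$ is also a leading monomial, then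
\[
cd\,e_{ab}-ab\,e_{cd}=d\,(c\,e_{ab}-b\,e_{ac})+b\,(d\,e_{ac}-a\,e_{cd}),
\]
so the pair is redundant; the same holds if $ad$, $bc$ or $bd$ is a leading monomial. Let $\Gamma$ be the graph on the set of variables in which two variables are adjacent if their product is \emph{not} a leading monomial. Its edges join $x_0$ to the minimal elements of cycles, $x_1$ to the maximal elements of cycles, both $x_0$ and $x_1$ to $Q$, the two elements of $Q$ if $|Q|=2$, and elements of a cycle at distance $1$ or $2$. A coprime pair $ab,cd$ can be needed only if $c,d$ are nonadjacent common neighbors of the nonadjacent vertices $a,b$. We list the common neighbors in $\Gamma$ of each nonadjacent pair.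
\begin{itemize}
\item For $x_0,x_1$: the elements of $Q$, which are adjacent to each other.
\item For $z_k,y_k$: the neighbors of $z_k$ are $z_{k\pm1},z_{k\pm2},y_{k+1}$, and those adjacent to $y_k$ are $z_{k-1},z_{k+1}$, which are adjacent.
\item For $z_k,z_{k+3}$: only $z_{k+1},z_{k+2}$, since $2m\ge8$ and the parities differ; they are adjacent.
\item For $z_k,z_{k+4}$: the vertices $z_{k+2}$ and $y_{k+1}$, which are adjacent, and, if $2m=8$, also $z_{k+6}$, which is adjacent to $y_{k+1}$ but not to $z_{k+2}$.
\item For two elements of a cycle at distance at least $5$, or elements of different components: at most one of $x_0,x_1$, because one of the two elements lies in a cycle.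
\end{itemize}
So the syzygies of the leading monomials are generated by the linear pair syzygies together with the Koszul syzygies of the pairs $z_kz_{k+4},\,z_{k+2}z_{k+6}$ in the $8$-cycles.

\emph{Step 2: the linear pair syzygies have linear lifts.} If both generators are monomials, the pair syzygy is its own lift. Three cases remain; signs are immaterial.

Let $z_k$ and $z_l$ be different elements of cycles, possibly of different cycles, with $y_k=y_l$. The element $z_l[f_k]-z_k[f_l]$ has mark of weight $4$ and value $z_lz_{k-1}z_{k+1}-z_kz_{l-1}z_{l+1}$. Since $y_k=y_l$, the element $z_l$ is not a neighbor of $z_k$ in $G(L)$, so by Lemma~\ref{lem:basic}(c) each of the two monomials is a variable times a generator $ab$. Subtracting these two terms, whose marks have weight $3$, gives a lift.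

Let $u$ be complementary to $z_k$. The element $u[f_k]+y_k[uz_k]$ has mark of weight $4$ and value $uz_{k-1}z_{k+1}$, and Lemma~\ref{lem:basic}(c) applies in the same way.

For $f_k$ and $w$, the element $y_{k+1}[f_k]+z_k[w]$ has mark of weight $5$ and value $y_{k+1}z_{k-1}z_{k+1}$. Since $y_{k+1}z_{k-1}=z_{k-2}z_k-f_{k-1}$, a lift is
\[
y_{k+1}[f_k]+z_k[w]+z_{k+1}[f_{k-1}]-z_k[z_{k-2}z_{k+1}],
\]
where the last two terms have marks of weight $4$ and $3$.

\emph{Step 3: the exceptional pairs.} Renumber the $8$-cycle so that the pair is $z_0z_4,\,z_2z_6$. Its Koszul syzygy is its own lift, so by Lemma~\ref{lem:lift} it remains to generate it by linear syzygies of $J$. For the leading monomials this is impossible, but the term $z_0z_2$ of $f_1=z_0z_2-z_1y_1$ links the two monomials. The pairs $z_1,z_4$ and $z_1,z_6$ are complementary, the elements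
\[
\lambda=z_4[f_1]+y_1[z_1z_4]-z_2[z_0z_4],\qquad \lambda'=z_6[f_1]+y_1[z_1z_6]-z_0[z_2z_6]
\]
have value $0$, and
\[
z_2z_6[z_0z_4]-z_0z_4[z_2z_6]=-z_6\lambda+z_4\lambda'+y_1\big(z_6[z_1z_4]-z_4[z_1z_6]\big).\qedhere
\]
\end{proof}

The restriction on path components in the definition of $\mathcal L$ is used in the first item of Step~1. Two incomparable elements $u,v$ adjacent to both $x_0$ and $x_1$ would create the exceptional pair $x_0x_1,\,uv$, and this pair is a genuine obstruction, as the proof of Theorem~\ref{thm:B} shows.

\section{From $J$ back to $I$}\label{sec:kappa}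

The ideals $I$ and $J$ differ by one generator, and the difference is governed by the multiples of $w$ that lie in $I$. Every generator of $I$ vanishes at the point $P=(1,\dots,1)$, while $w(P)=1$. Let $V\subset S_1$ be the space of linear forms vanishing at $P$; it is spanned by the differences of variables. A linear form $\ell$ with $\ell w\in I$ lies in $V$. The next lemma gives the converse, with explicit representations.

Let $F=S\otimes I_2$. If $z=z_k$ lies in a cycle we also write $f_z=f_k$ and $y_z=y_k$.

\begin{lemma}\label{lem:reps}
\begin{enumerate}
\item[(R1)] If $b$ is complementary to $a$ and $c$, then $c\langle ab\rangle-a\langle bc\rangle$ has value $(a-c)w$.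
\item[(R2)] If $z$ lies in a cycle with neighbors $z',z''$ and $b$ is complementary to $z$ and $z'$, then $b[f_z]-z''\langle bz'\rangle+y_z\langle bz\rangle$ has value $(z''-y_z)w$.
\item[(R3)] $z_1[f_{-1}]+y_1[f_0]-z_0\langle z_{-2}z_1\rangle$ has value $0$.
\end{enumerate}
Moreover, $Vw\subseteq I$.
\end{lemma}

\begin{proof}
The three values are
\begin{gather*}
c(ab-w)-a(bc-w)=(a-c)w,\\
b(z'z''-zy_z)-z''(bz'-w)+y_z(bz-w)=(z''-y_z)w,\\
z_1(z_{-2}z_0-z_{-1}y_1)+y_1(z_{-1}z_1-z_0y_0)-z_0(z_{-2}z_1-w)=0 .
\end{gather*}
Fix a cycle. The element $z_{k+4}$ is complementary to $z_k$, to $z_{k+1}$ and to every $c\in L^\circ$ outside the cycle, so (R1) gives $(z_k-z_{k+1})w\in I$ and $(z_k-c)w\in I$. The element $z_{k+3}$ is complementary to $z_k$ and $z_{k-1}$, so (R2) gives $(z_{k+1}-y_k)w\in I$ for both parities of $k$. These differences span $V$.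
\end{proof}

Let $\Lambda\subseteq F$ be the submodule generated by the linear syzygies of $I$, and write $\equiv$ for congruence modulo $\Lambda$. By Lemma~\ref{lem:reps} there is a $K$-linear map $r\colon V\to F_3$ with $\varepsilon(r(v))=vw$. The choice of $r$ does not matter modulo $\Lambda$:
\begin{equation}\label{eq:unique}
\text{if } e\in F_3 \text{ has value } vw, \text{ then } e\equiv r(v),
\end{equation}
since $e-r(v)$ is a linear syzygy. Define the alternating bilinear map
\[
\kappa\colon V\times V\to F_4/\Lambda_4,\qquad \kappa(u,v)=u\,r(v)-v\,r(u) \bmod\Lambda .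
\]
The element $u\,r(v)-v\,r(u)$ is a syzygy of degree $4$, and Example~\ref{ex:eleven} is the statement $\kappa(z_0-z_4,z_0-z_1)=0$.

\begin{proposition}\label{prop:reduction}
The ideal $I$ is linearly related if and only if $\kappa=0$.
\end{proposition}

\begin{proof}
If $I$ is linearly related, every syzygy lies in $\Lambda$, so $\kappa=0$. Conversely, let $\kappa=0$. Since $J_2=I_2\oplus Kw$, we have $S\otimes J_2=F\oplus S[w]$, and each $e\in S\otimes J_2$ is uniquely $e=\pi(e)+\alpha(e)[w]$ with $S$-linear maps $\pi$ to $F$ and $\alpha$ to $S$. If $s$ is a linear syzygy of $J$, then $\pi(s)$ has value $-\alpha(s)w$; hence $\alpha(s)\in V$, and $\pi(s)\equiv-r(\alpha(s))$ by \eqref{eq:unique}.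

Let $t\in F$ be a syzygy of $I$. By Proposition~\ref{prop:J}, $t=\sum_a h_as_a$ with linear syzygies $s_a$ of $J$. Applying $\pi$ and $\alpha$ gives
\[
t\equiv-\sum_a h_a\,r(\alpha(s_a)),\qquad 0=\sum_a h_a\,\alpha(s_a).
\]
Expand each $\alpha(s_a)$ in a basis $v_1,\dots,v_d$ of $V$ and collect terms: there are $H_i\in S$ with $t\equiv-\sum H_i\,r(v_i)$ and $\sum H_iv_i=0$. After a linear change of coordinates the $v_i$ are distinct variables, so their relations are generated by those of pairs: $(H_1,\dots,H_d)$ is a combination of the vectors with $v_j$ in position $i$, $-v_i$ in position $j$ and $0$ elsewhere. Hence $\sum H_i\,r(v_i)$ is a combination of the elements $v_j\,r(v_i)-v_i\,r(v_j)\in\Lambda$, and $t\in\Lambda$.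
\end{proof}

\begin{remark}
In homological terms, a form $h$ of degree $d$ is congruent to $h(P)x_0^d$ modulo $(V)$, so $(I:w)=(V)$, and there is an exact sequence $0\to I\to J\to(S/(V))(-2)\to0$. The Koszul complex on $V$ resolves $S/(V)$, so $\operatorname{Tor}_2$ of the last term is $\wedge^2V$ in degree $4$. The long exact sequence and Proposition~\ref{prop:J} give $\operatorname{Tor}_1(I,K)_j=0$ for $j\ge5$ and exhibit $\operatorname{Tor}_1(I,K)_4$ as a quotient of $\wedge^2V$. Proposition~\ref{prop:reduction} makes this explicit.
\end{remark}

\section{The vanishing of $\kappa$}\label{sec:vanishing}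

To prove that a value of $\kappa$ vanishes, we replace each $r(v)$ by a representation from Lemma~\ref{lem:reps}, chosen so that the terms cancel in the free module. The first two identities below concern pairs in which at least one entry is a difference of two elements of $L^\circ$. They say nothing about the one remaining direction, the pair $(x_0-z,\,x_1-z)$. For that we use that $wg_{ab}$ has two kinds of representations, the trivial one $w\langle ab\rangle$ and those built from $r$, and we compare them by means of (R3).

\begin{lemma}\label{lem:three}
\begin{enumerate}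
\item[(K)] If $b$ is complementary to $a,c,e$, then $\kappa(a-e,c-e)=0$.
\item[(S)] If $z$ lies in a cycle with neighbors $z',z''$, and both $b$ and $b'$ are complementary to $z$ and $z'$, then $\kappa(b-b',z''-y_z)=0$.
\item[(H)] Fix a cycle and write $\bar x=x-z_0$ for each variable $x$. Then
\[
\kappa(\bar y_0,\bar y_1)=\kappa(\bar y_0,\bar z_2)+\kappa(\bar z_2,\bar z_3)-\kappa(\bar y_1,\bar z_1).
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(K) By linearity of $r$, and then by (R1) and \eqref{eq:unique},
\begin{align*}
(a-e)\,r(c-e)-(c-e)\,r(a-e)&=a\,r(c-e)+c\,r(e-a)+e\,r(a-c)\\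
&\equiv a\big(e\langle bc\rangle-c\langle be\rangle\big)+c\big(a\langle be\rangle-e\langle ab\rangle\big)+e\big(c\langle ab\rangle-a\langle bc\rangle\big)=0 .
\end{align*}

(S) Put $y=y_z$, and let $\rho_b,\rho_{b'}$ be the elements in (R2) for $b$ and $b'$; both are congruent to $r(z''-y)$. In $b'\rho_b-b\rho_{b'}$ the terms with $[f_z]$ cancel, and (R1) applies with the common complements $z'$ and $z$ of $b,b'$:
\begin{align*}
(b'-b)\,r(z''-y)&\equiv b'\rho_b-b\rho_{b'}=-z''\big(b'\langle bz'\rangle-b\langle b'z'\rangle\big)+y\big(b'\langle bz\rangle-b\langle b'z\rangle\big)\\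
&\equiv(y-z'')\,r(b-b')=(z''-y)\,r(b'-b).
\end{align*}

(H) The element $b=z_3$ is complementary to $z_{-2},z_{-1},z_0$, and $z_{-2}$ is complementary to $z_1$. From (R2), applied to $(z,z')=(z_{-1},z_{-2})$ and $(z_0,z_{-1})$, and from (R1) we obtain
\begin{align*}
b[f_{-1}]&\equiv r(z_0-y_1)+z_0\langle bz_{-2}\rangle-y_1\langle bz_{-1}\rangle,\\
b[f_0]&\equiv r(z_1-y_0)+z_1\langle bz_{-1}\rangle-y_0\langle bz_0\rangle,\\
b\langle z_{-2}z_1\rangle&\equiv r(z_1-b)+z_1\langle bz_{-2}\rangle .
\end{align*}
Multiply these by $z_1$, $y_1$, $-z_0$ and add. The left side is $b$ times the linear syzygy (R3). On the right the terms with $\langle bz_{-2}\rangle$ and $\langle bz_{-1}\rangle$ cancel, and $y_0y_1=w$. Therefore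
\begin{equation}\label{eq:H1}
w\langle z_0z_3\rangle\equiv z_1\,r(z_0-y_1)+y_1\,r(z_1-y_0)+z_0\,r(z_3-z_1).
\end{equation}
This holds for every numbering of the cycle. The renumbering $k\mapsto3-k$ fixes the left side, exchanges $z_0$ with $z_3$, replaces $z_1$ by $z_2$, and exchanges $y_0$ with $y_1$:
\begin{equation}\label{eq:H2}
w\langle z_0z_3\rangle\equiv z_2\,r(z_3-y_0)+y_0\,r(z_2-y_1)+z_3\,r(z_0-z_2).
\end{equation}
Substitute $x=z_0+\bar x$ in the coefficients. The right sides of \eqref{eq:H1} and \eqref{eq:H2} become
\begin{gather*}
z_0\,r(\bar z_3-\bar y_0-\bar y_1)+\big(\bar y_1r(\bar z_1)-\bar z_1r(\bar y_1)\big)-\bar y_1r(\bar y_0),\\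
z_0\,r(\bar z_3-\bar y_0-\bar y_1)+\big(\bar z_2r(\bar z_3)-\bar z_3r(\bar z_2)\big)+\big(\bar y_0r(\bar z_2)-\bar z_2r(\bar y_0)\big)-\bar y_0r(\bar y_1).
\end{gather*}
Their difference lies in $\Lambda$, and its class is $\kappa(\bar y_0,\bar y_1)+\kappa(\bar y_1,\bar z_1)-\kappa(\bar z_2,\bar z_3)-\kappa(\bar y_0,\bar z_2)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Nonmodularity is Lemma~\ref{lem:basic}(d). By Proposition~\ref{prop:reduction} we must show that $\kappa=0$. Let $Z\subset V$ be the span of the differences of elements of $L^\circ$. Fix a cycle $C$ of length $2m$. Then $V=Z\oplus K\bar y_0\oplus K\bar y_1$. If $\kappa(Z,V)=0$, then (H) gives $\kappa(\bar y_0,\bar y_1)=0$, and $\kappa=0$ because $\kappa$ is alternating. So it suffices to prove $\kappa(\delta,V)=0$ for all $\delta$ in a spanning set of $Z$. For given $\delta$, call a variable $x$ \emph{reached} if $\kappa(\delta,x-z_0)=0$; we show that all variables are reached. If $\kappa(\delta,x-x')=0$, then $x$ is reached if and only if $x'$ is.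

\emph{Differences along $C$.} Since the numbering is arbitrary, it is enough to treat $\delta=z_0-z_1$. The common complements of $z_0$ and $z_1$ in $C$ are $z_4,\dots,z_{2m-3}$. Applying (S) with $b=z_0$, $b'=z_1$ to two consecutive ones gives
\begin{align}
\kappa(\delta,z_{k+1}-y_k)&=0\qquad(5\le k\le 2m-3),\label{eq:up}\\
\kappa(\delta,z_{k-1}-y_k)&=0\qquad(4\le k\le 2m-4).\label{eq:down}
\end{align}
By (K), an element $x\in L^\circ$ is reached if $z_0,z_1,x$ have a common complement.

Suppose that $G(L)=C$, so that $2m\ge10$ by hypothesis. Then $z_7$ is complementary to $z_0,\dots,z_4$, and $z_4$ is complementary to $z_{-3},\dots,z_1$; both statements need $7\le 2m-3$. So $z_{-3},\dots,z_4$ are reached. Now \eqref{eq:down} with $k=4$ connects $y_0$ to $z_3$, and \eqref{eq:up} with $k=2m-3$ connects $y_1$ to $z_{-2}$, so $x_0$ and $x_1$ are reached. Then \eqref{eq:up} reaches $z_6,\dots,z_{2m-2}$, and \eqref{eq:down} with $k=6\le 2m-4$ reaches $z_5$. All variables are reached, and these $\delta$ span $Z$.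

Suppose that $G(L)$ has another component. An element of it is complementary to all of $C$, so every element of $C$ is reached. The element $z_4$ is complementary to $z_0$, $z_1$ and everything outside $C$, so every element of $L^\circ\setminus C$ is reached. Finally \eqref{eq:down} with $k=4$ and \eqref{eq:up} with $k=5$ reach $x_0$ and $x_1$.

\emph{Differences between $C$ and the rest.} Let $\delta=z_0-c$ with $c\in L^\circ\setminus C$. For $z\in C$ we have just shown $\kappa(z-z_0,V)=0$, so $z$ is reached. The element $c$ is reached because $\kappa$ is alternating. For $u\in L^\circ\setminus C$, (K) with the common complement $z_4$ of $z_0,u,c$ gives $\kappa(\delta,u-c)=0$, so $u$ is reached. Both $z_0$ and $c$ are complementary to $z_3$ and $z_4$, so (S) gives $\kappa(\delta,z_2-y_3)=0$ and $\kappa(\delta,z_5-y_4)=0$, and $x_0,x_1$ are reached. The differences along $C$ and the $z_0-c$ span $Z$.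
\end{proof}

Sections~\ref{sec:J} and~\ref{sec:kappa} and Lemma~\ref{lem:three} hold for all of $\mathcal L$. The hypothesis that $G(L)$ is not a single $8$-cycle enters only in the last proof. For $L_4$ and $\delta=z_0-z_1$, identity (K) reaches only $z_{-1},\dots,z_2$, while \eqref{eq:up} and \eqref{eq:down} only connect $y_1$ to $z_6$ and $y_0$ to $z_3$. The next section shows that this is not a defect of the argument.

\section{Classification in length at most three}\label{sec:classification}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
One direction is Theorem~\ref{thm:A}. Let $L$ be nonmodular of length at most $3$, and let $I=I_L$ be linearly related. We keep writing $a$ for $x_a$ when $a\in L^\circ$, and $w=x_0x_1$. The lattice $L$ contains a pentagon, whose longer maximal chain has length $3$. So $L$ has length $3$, the pentagon has bottom $0$ and top $1$, and $L$ has at least two complementary pairs. Each step below excludes a shape of $G(L)$, in most cases by a substitution to which Lemma~\ref{lem:koszul} applies.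

\emph{Degrees are at most $2$.} Suppose that $a\in L^\circ$ has three neighbors $c_1,c_2,c_3$. Reversing the order of $L$ does not change $I$, so we may assume that $a$ is minimal. Then $c_i\wedge c_j=a$ and $c_i\vee c_j=1$ for $i\ne j$. Take $X=\{a,c_1,c_2,1\}$. The only incomparable pair in $X$ is $c_1,c_2$. The meet and the join of an incomparable pair have two elements strictly between them, which within $X$ is possible only for $a$ and $1$. So $\psi_X(I_2)$ is spanned by $c_1c_2-ax_1$ and by $ax_1$, which comes from $f_{c_1,c_3}$. This contradicts Lemma~\ref{lem:koszul}. Hence every component of $G(L)$ is a path or an even cycle.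

\emph{No $4$-cycle.} If $a_1,a_2<c_1,c_2$ formed a $4$-cycle, then $a_1<a_1\vee a_2<c_1$ would be a chain with three elements in $L^\circ$.

\emph{No $6$-cycle.} Let $A$ be a component that is a $6$-cycle and $X=A\cup\{0,1\}$. Then $X$ is a sublattice isomorphic to the lattice of subsets of $\{1,2,3\}$. It is distributive, hence modular, so $X\ne L$. Let $a,b$ be incomparable and not both in $A$. If they are complementary, $\psi_X(f_{a,b})=-w$, and this occurs for $a\in A$, $b\notin A$. Otherwise $a\wedge b$ or $a\vee b$ is a common neighbor of $a$ and $b$ in a component other than $A$, and $\psi_X(f_{a,b})=0$. So $\psi_X(I_2)=(I_X)_2\oplus Kw$, the sum being direct since $I_X$ vanishes at $(1,\dots,1)$. In contrast with Lemma~\ref{lem:reps}, no nonzero linear form $\ell$ satisfies $\ell w\in I_X$: the map $x_E\mapsto\prod_{i\in E}t_i$ from $K[X]$ to $K[t_1,t_2,t_3]$ kills $I_X$, sends $w$ to $t_1t_2t_3$, and is injective on linear forms, as it sends the variables to distinct monomials. Hence all linear syzygies of $\psi_X(I_2)$ have coefficient $0$ at $[w]$. The Koszul syzygy of $w$ and a nonzero $f\in(I_X)_2$ has coefficient $\pm f$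 there, contradicting Lemma~\ref{lem:koszul}.

\emph{Paths.} Suppose that $u,v\in L^\circ$ are incomparable and both have degree at most $1$ in $G(L)$. Take $X=\{0,u,v,1\}$. Let $a,b$ be incomparable with $a\wedge b,\,a\vee b\in X$. If $a\vee b=u$ or $a\wedge b=u$, then $a,b$ are two neighbors of $u$, which is excluded; the same holds for $v$. So $a,b$ are complementary. Thus $\psi_X(f_{u,v})$ is $uv$ or $uv-w$, every other generator maps to $0$ or $-w$, and $-w$ occurs because there is a complementary pair other than $\{u,v\}$. So $\psi_X(I_2)$ is spanned by $uv$ and $w$, contradicting Lemma~\ref{lem:koszul}. The two ends of a path with at least three vertices, or ends of two different path components, would be such $u,v$. Hence there is at most one path component, and it has at most two vertices. If there were no cycle, $L$ would be a chain. Therefore $L\in\mathcal L$.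

\emph{Not a single $8$-cycle.} Let $G(L)$ be the cycle $z_0,\dots,z_7$ with $z_0$ minimal, so that $y_k=x_1$ for even $k$ and $y_k=x_0$ for odd $k$. Cut the cycle into three arcs and define $\psi\colon K[L]\to K[\lambda_1,\lambda_2,\lambda_3]$ by
\[
x_0,z_0,z_1,z_2\mapsto\lambda_1,\qquad z_3,z_4\mapsto\lambda_2,\qquad x_1,z_5,z_6,z_7\mapsto\lambda_3 .
\]
Put $A=\lambda_1(\lambda_2-\lambda_3)$ and $B=\lambda_3(\lambda_2-\lambda_1)$. Since each arc has at most three vertices, complementary elements lie in different arcs, and as $\psi(w)=\lambda_1\lambda_3$, each $g_{ab}$ maps to $A$, $B$ or $0$. For the $f_k$, the two terms $z_{k-1}z_{k+1}$ and $z_ky_k$ have the following images.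
\[
\begin{array}{c|cccccccc}
k&0&1&2&3&4&5&6&7\\\hline
z_{k-1}z_{k+1}&\lambda_1\lambda_3&\lambda_1^2&\lambda_1\lambda_2&\lambda_1\lambda_2&\lambda_2\lambda_3&\lambda_2\lambda_3&\lambda_3^2&\lambda_1\lambda_3\\
z_ky_k&\lambda_1\lambda_3&\lambda_1^2&\lambda_1\lambda_3&\lambda_1\lambda_2&\lambda_2\lambda_3&\lambda_1\lambda_3&\lambda_3^2&\lambda_1\lambda_3
\end{array}
\]
So $f_2\mapsto A$, $f_5\mapsto B$, and the other $f_k$ map to $0$. Thus $\psi(I_2)$ is spanned by the coprime quadrics $A$ and $B$, contradicting Lemma~\ref{lem:koszul}.
\end{proof}

The last substitution is special to the $8$-cycle: three arcs with at most three vertices each cannot cover a cycle of length $10$ or more.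

\section{Second syzygies}\label{sec:second}

Lemma~\ref{lem:koszul} sees only first syzygies. For the second syzygies we use a restriction statement of a different kind, a special case of the argument of Eisenbud, Green, Hulek and Popescu \cite{EGHP}: if the resolution is linear for long enough, then a finite linear section of the zero scheme in $\mathbb P^3$ imposes independent conditions on linear forms, so its length is at most $4$.

Let $T$ be a polynomial ring in four variables, and let $H^i(N)$ denote local cohomology of a finitely generated graded $T$-module $N$ at the homogeneous maximal ideal. We use the following standard facts. A short exact sequence of modules gives a long exact sequence in local cohomology. We have $H^i(N)=0$ for $i>\dim N$. We have $H^i(T)=0$ for $i\ne4$, and $H^4(T)_d=0$ for $d>-4$. The Grothendieck--Serre formula states that $\dim_KN_d-p_N(d)=\sum_i(-1)^i\dim_KH^i(N)_d$ for all $d$, where $p_N$ is the Hilbert polynomial. Finally, if $M=T/\mathfrak a$ has dimension at most $1$, then $\mathfrak a$ defines a finite subscheme of $\mathbb P^3$, and $p_M$ is the constant equal to the sum of the $K$-dimensions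 of its local rings.

\begin{lemma}\label{lem:EGHP}
Let $I\subset S$ be generated by quadrics, with $\beta_{1,j}(I)=0$ for $j\ne3$ and $\beta_{2,j}(I)=0$ for $j\ne4$. Let $\psi\colon S\to T$ be a graded surjection, and assume that $M=T/\psi(I)$ has dimension at most $1$. Then the constant $e=p_M$ satisfies $e\le4$.
\end{lemma}

\begin{proof}
Let $R_\bullet$ be the minimal free resolution of $S/I$ and $D_\bullet=R_\bullet\otimes_ST$. This is a complex of free $T$-modules with $D_0=T$, and $D_3$ is a direct sum of copies of $T(-4)$ by hypothesis. It need not be exact, but its homology $\operatorname{Tor}^S_i(S/I,T)$ is annihilated by $\psi(I)$ and so has dimension at most $1$, which is too small to affect high local cohomology. Let $B_i\subseteq Z_i\subseteq D_i$ be the boundaries and cycles; note that $B_0=\psi(I)$. We claim that there are graded maps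
\[
H^1(M)\hookrightarrow H^2(B_0)\hookrightarrow H^3(Z_1)\twoheadleftarrow H^3(B_1)\hookrightarrow H^4(Z_2)\twoheadleftarrow H^4(B_2)\twoheadleftarrow H^4(D_3).
\]
The first injection comes from $0\to B_0\to T\to M\to0$ and $H^1(T)=0$. The other two come from $0\to Z_{i+1}\to D_{i+1}\to B_i\to0$ for $i=0,1$ and $H^2(D_1)=H^3(D_2)=0$. The first two surjections come from $0\to B_i\to Z_i\to Z_i/B_i\to0$ for $i=1,2$ and $\dim Z_i/B_i\le1$. The last comes from $0\to Z_3\to D_3\to B_2\to0$ and $H^5(Z_3)=0$. In degree $1$, $H^4(T(-4))_1=H^4(T)_{-3}=0$, so reading from right to left gives $H^1(M)_1=0$. The Grothendieck--Serre formula yields $\dim M_1-e=\dim H^0(M)_1\ge0$, and so $e\le\dim M_1\le4$.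
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $L\in\mathcal L$ and $T=K[s,t,u,v]$. Define $\psi$ by sending $x_0$ to $s$, $x_1$ to $t$, the minimal elements of cycles to $u$ and the maximal elements of cycles to $v$; if $Q=\{q\}$ send $q$ to $u$, and if $Q=\{q<q'\}$ send $q$ to $u$ and $q'$ to $v$. The binomial $f_k$ maps to $u^2-sv$ if $z_k$ is maximal and to $v^2-tu$ if $z_k$ is minimal. Each $g_{ab}$ maps to one of $u^2-st$, $v^2-st$, $uv-st$, and all three occur, from pairs at distance $4$, $4$ and $3$ in a cycle. Hence
\[
\psi(I_L)=(u^2-sv,\ v^2-tu,\ u^2-st,\ v^2-st,\ uv-st).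
\]
In the chart $s=1$ the first and third equations give $v=t=u^2$, and the others become $u^4-u^3$, $u^4-u^2$ and $u^3-u^2$. The first two of these equal $u(u^3-u^2)$ and $(u+1)(u^3-u^2)$, so the coordinate ring of the chart is $K[u]/(u^2(u-1))$. It contributes a point of length $2$ at $(s:t:u:v)=(1:0:0:0)$ and a point of length $1$ at $(1:1:1:1)$. If $s=0$, then $u^2=v^2=0$, which leaves the point $(0:1:0:0)$. The ideal is invariant under the exchange $s\leftrightarrow t$, $u\leftrightarrow v$, so this point also has length $2$. Thus $\dim M=1$ and $e=2+1+2=5>4$, and Lemma~\ref{lem:EGHP} shows that the two vanishing conditions cannot both hold. The last assertion follows from Theorem~\ref{thm:A}.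
\end{proof}

\begin{thebibliography}{9}

\bibitem{EGHP}
Eisenbud, Green, Hulek and Popescu, \emph{Restricting linear syzygies}, Compositio Math. \textbf{141} (2005).

\bibitem{HSF}
Takayuki Hibi and Seyed Amin Seyed Fakhari, \emph{Regularity and depth of binomial ideals arising from combinatorics}, arXiv:2607.18679 (2026).

\end{thebibliography}
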